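# Linear-time decoding of expander codes at the threshold $\delta d_0>1$

## 1. Regular bipartite expanders, Tanner codes, and linear-time correction

Throughout, $c,d,\alpha,\delta,d_0$ are constants and $n\to\infty$. Constants hidden in $\Omega(\cdot)$ and $O(\cdot)$ may depend on these constants and on nothing else.

**Definition (regular bipartite graph).** A bipartite graph $G$ with $V(G)=L\cup R$ and $L=[n]$ is $(c,d)$-regular if every vertex of $L$ has exactly $c$ neighbors in $R$ and every vertex of $R$ has exactly $d$ neighbors in $L$. For $S\subseteq V(G)$, the set of neighbors of $S$ is $N(S)$. Counting edges from both sides, $|R|=cn/d$.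

Vertices of $L$ will be called bits and vertices of $R$ checks. *Example.* Let $L$ be the set of six edges of the complete graph $K_4$, let $R$ be the set of its four vertices, and join an edge to its two endpoints. This is a $(2,3)$-regular graph with $n=6$.

**Definition (bipartite expander).** Let $0<\alpha<1$ and $0<\delta\le1$. A $(c,d)$-regular graph $G$ is a $(c,d,\alpha,\delta)$-bipartite expander if every $S\subseteq L$ with $|S|\le\alpha n$ satisfies $|N(S)|\ge\delta c|S|$.

*Example.* In the $K_4$ graph take $\alpha=\frac13$, so that we look at sets of at most two edges. One edge touches $2$ vertices. Two edges touch at least $3=\frac34\cdot2\cdot2$ vertices. So this is a $(2,3,\frac13,\frac34)$-bipartite expander. With $\alpha=\frac12$ we must also admit the triangles, which touch only $3=\frac12\cdot 2\cdot 3$ vertices, and $\delta$ drops to $\frac12$.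

**Definition (Tanner code).** Let $C_0\subseteq\mathbb F_2^d$ be a linear code, and let $d(C_0)$ be its minimum Hamming distance, with $d(\{0\})=\infty$. For each $v\in R$ fix an ordering of its $d$ neighbors, and for $x\in\mathbb F_2^n$ let $x|_{N(v)}\in\mathbb F_2^d$ be the restriction of $x$ to $N(v)$ in that order. The Tanner (or expander) code is
$$T(G,C_0)=\{x\in\mathbb F_2^n:\ x|_{N(v)}\in C_0\text{ for all }v\in R\}.$$

*Example.* On the $K_4$ graph take for $C_0$ the even-weight code $\{000,110,101,011\}$, with $d(C_0)=2$. A word $x$ is a set of edges, and the condition says that every vertex has even degree. So $T(G,C_0)$ consists of $\emptyset$, the four triangles and the three $4$-cycles. Its minimum distance is $3$.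

**Definition (correcting $\Omega(n)$ errors in $O(n)$ time).** Fix $c,d,\alpha,\delta,d_0$. We say that every $T(G,C_0)$ with these parameters corrects $\Omega(n)$ errors in $O(n)$ time if there are constants $\gamma>0$ and $K>0$, depending only on $c,d,\alpha,\delta,d_0$, and a single uniform algorithm in a standard RAM model, with no hard-wired or precomputed data specific to the code, as follows. The input is an explicit description of $G$ (adjacency lists, including the orderings of the sets $N(v)$, $v\in R$), of size $O(n)$; a description of $C_0$, for example a parity-check matrix, of constant size; and a word $z\in\mathbb F_2^n$. For every $n$, every $(c,d,\alpha,\delta)$-bipartite expander $G$ with $|L|=n$, every linear $C_0\subseteq\mathbb F_2^d$ with $d(C_0)\ge d_0$, every $y\in T(G,C_0)$ and every $z$ with $d_H(y,z)\le\gamma n$, the algorithm must output $y$ within $Kn$ steps.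

*Example.* Let $d=2$ and $C_0=\{00,11\}$. Each check forces its two bits to be equal, so if $G$ is connected then $T(G,C_0)=\{0^n,1^n\}$. Majority vote corrects $\gamma n$ errors for any $\gamma<\frac12$ in $O(n)$ steps, and it is uniform. A decoder that consults a table prepared in advance for the particular graph $G$ would not qualify.

**The problem.** How much expansion does linear-time decoding need? Cheng, Ouyang, Shangguan and Shen, in "When can an expander code correct $\Omega(n)$ errors in $O(n)$ time?" (arXiv:2312.16087, 2023), conjecture that it is enough to have $\delta d_0>1$: *if $\delta d_0>1$, then every $T(G,C_0)$, with $G$ a $(c,d,\alpha,\delta)$-bipartite expander and $d(C_0)\ge d_0$, corrects $\Omega(n)$ errors in $O(n)$ time.* It is known that $\delta d_0>3$ suffices, with $\gamma=\frac{2\alpha}{d_0(1+0.5c\delta)}$, and that the condition $\delta d_0>1$ is necessary. We prove the conjecture, then a version with a larger radius, and then a self-contained converse.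

## 2. Three theorems around $\delta d_0=1$

Put $\Delta:=\delta d_0$ and, when $\Delta>1$, $\kappa:=\Delta-1>0$. Since $\delta\le1$, the hypothesis $\Delta>1$ gives $d_0>1$. If $d=1$, then $d(C_0)\ge d_0>1$ forces $C_0=\{0\}$, and we output $0$. So we assume $d\ge2$ from now on.

**Theorem 1.** Let $\Delta=\delta d_0>1$ and set
$$r=\Big\lceil\frac{\log(12(d_0+1)/\kappa)}{\log\Delta}\Big\rceil,\qquad K_1=(cd)^{r+1},\qquad \gamma_0=\frac{\alpha}{1+K_1}.$$
There are a uniform algorithm, depending only on $c,d,\delta,d_0$, and a constant $K$ such that for every $n$, every $(c,d,\alpha,\delta)$-bipartite expander $G$ with $|L|=n$, every linear $C_0\subseteq\mathbb F_2^d$ with $d(C_0)\ge d_0$, every $y\in T(G,C_0)$ and every $z$ with $d_H(y,z)\le\gamma_0n$, the algorithm outputs $y$ in at most $Kn$ steps.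

**Theorem 2.** Let $\Delta>1$, $d\ge2$ and $b=1+c(d-1)$, let $k\ge1$ be the least integer with $\Delta^k>2$, and let $\gamma^*=\frac\alpha2\,\Delta^k\,b^{-(k-1)}$. For each fixed $0<\gamma<\gamma^*$ there are $n_0$, $K$ and a uniform algorithm correcting $\gamma n$ errors in $Kn$ steps for all such $G,C_0$ with $n\ge n_0$. In particular, if $\delta d_0>2$, every fraction $\gamma<\delta d_0\alpha/2$ is corrected.

**Theorem 3.** For all integers $d\ge d_0\ge2$ there is $\alpha>0$ such that for all sufficiently large $n$ divisible by $d$ there is an $(8,d,\alpha,\frac1{d_0})$-bipartite expander $G$ with $|L|=n$ such that, for every linear $C_0\subseteq\mathbb F_2^d$ with $d(C_0)=d_0$, under suitable orderings $T(G,C_0)$ has a codeword of weight $d_0$. Hence for every $0<\delta\le1/d_0$ the conclusion of the conjecture fails.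

Theorem 1 is the conjecture. Together with Theorem 3 it says that $\delta d_0>1$ is exactly the condition under which every $(c,d,\alpha,\delta)$-expander and every inner code of minimum distance at least $d_0$ give a code correcting $\Omega(n)$ errors in $O(n)$ time.

## 3. One error, two errors, and where flipping stalls

Let $E$ be the set of bits where $z$ differs from $y$, and call a check $v$ unsatisfied if $z|_{N(v)}\notin C_0$.

*One error.* Let $E=\{i\}$. At a check $v\in N(i)$ the word $z|_{N(v)}$ is at distance $1<d_0$ from the inner codeword $y|_{N(v)}$, so it is not itself in $C_0$. Hence the unsatisfied checks are exactly the $c$ checks in $N(i)$. Suppose $\delta>\frac12$, as it must be when $d_0=2$ and $\Delta>1$, and suppose $\alpha n\ge2$. Then no other bit $j$ has $N(j)=N(i)$, since otherwise $c=|N(\{i,j\})|\ge2\delta c>c$. So $i$ is the only bit all of whose checks are unsatisfied, and we can find it.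

*Two errors.* Let $C_0$ be the even-weight code, $d_0=2$, and let $E=\{i,j\}$ with exactly $t$ common checks. The common checks see two errors and are satisfied; the other $2(c-t)$ checks of $E$ are unsatisfied. Expansion says $2c-t\ge2\delta c>c$, so $t<c$ and something is unsatisfied: the errors are detected. But take $c=8$, $\delta=\frac58$ (so $\Delta=\frac54>1$) and $t=6$. The inequality for $E$ reads $|N(E)|=10\ge\frac58\cdot8\cdot2=10$, and for a single bit it reads $8\ge5$. So the expansion inequality for $E$ and its subsets does not rule this configuration out. Here each wrong bit has only $2$ unsatisfied checks out of $8$. A rule that flips a bit when most of its checks are unsatisfied leaves both errors alone, and flipping $i$ by itself would raise the number of unsatisfied checks from $4$ to $2+6=8$.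

*Decoding at the checks.* For a general inner code, a sensible person lets each check decode its neighborhood to the nearest inner codeword. This is right at any check that sees fewer than $d_0/2$ errors. Is there one in $N(E)$? There are $c|E|$ edges leaving $E$ and $|N(E)|\ge\delta c|E|$ when $|E|\le\alpha n$, so the checks in $N(E)$ see on average at most $1/\delta=d_0/\Delta$ errors. If $\Delta>2$ this is less than $d_0/2$, and some check in $N(E)$ decodes correctly. If $1<\Delta\le2$, the bound $d_0/\Delta$ is not below $d_0/2$. Integrality can still help: for $d_0=3$ and $\delta=0.6$ the average is at most $\frac53<2$, so some check sees exactly one error, and $1<\frac32$. But for $d_0=2$ nothing can help, because every check in $N(E)$ sees at least one error and $d_0/2=1$. An unsatisfied parity check suspects all its $d$ bits equally.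

So a check must not be asked to commit to one word. What it does know is a *set* of possible error patterns, and the plan is to keep the whole set, in the form of its convex hull, and let the checks negotiate.

## 4. Residual words at a check and their convex hulls

Fix $y\in T(G,C_0)$ and a current word $z$. Let $e=y+z$ be the error vector and $E=\mathrm{supp}(e)$.

**Definition (residual words).** For $v\in R$ let
$$C_v=\{z|_{N(v)}+w:\ w\in C_0\}\subseteq\{0,1\}^{N(v)},\qquad P_v=\mathrm{conv}(C_v)\subseteq[0,1]^{N(v)},\qquad U=\{v\in R:\ 0\notin C_v\}.$$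

Since $0=z|_{N(v)}+w$ means $w=z|_{N(v)}$, the set $U$ is exactly the set of unsatisfied checks. The sets $C_v$, $P_v$ and $U$ are computable from $z$ without knowing $y$.

*Example.* For the even-weight code with $d=3$: if $z|_{N(v)}$ has even weight, then $C_v=\{000,110,101,011\}$ and $P_v$ is a tetrahedron containing $0$. If $z|_{N(v)}$ has odd weight, then $C_v=\{100,010,001,111\}$. In this case every point of $P_v$ has coordinate sum at least $1$, so $P_v$ excludes $0$ while making no choice among the three bits; for example $(\frac13,\frac13,\frac13)\in P_v$.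

Two facts are used throughout.

* **Fact A.** $e|_{N(v)}\in C_v$ for every $v\in R$, because $y|_{N(v)}\in C_0$.
* **Fact B.** Two distinct elements of $C_v$ differ in at least $d_0$ positions.

If $v\in U$, then $e|_{N(v)}\ne0$ by Fact A, so $v\in N(E)$. Hence $|U|\le c|E|$.

For weights $\omega\in\mathbb R_{\ge0}^L$ write $W(S)=\sum_{i\in S}\omega_i$ for $S\subseteq L$, and $M_v=\max_{i\in N(v)}\omega_i$ for $v\in R$. For $S\subseteq L$ we always have $S\subseteq N(N(S))$.

## 5. Expansion for weights, and detection for fractional errors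

The true error vector satisfies $e|_{N(v)}\in P_v$ for all $v$. We want to show that a vector $x\in[0,1]^L$ that nearly satisfies these constraints, and lives on a small set, must be near $e$. The difference $|x-e|$ is a vector of weights, so expansion first has to be stated for weights.

**Lemma 1.** If $\omega\in\mathbb R^L_{\ge0}$ and $S\subseteq L$ with $|S|\le\alpha n$, then $\sum_{v\in N(S)}M_v\ge\delta c\,W(S)$.

*Proof.* The proof slices $\omega$ into level sets and applies expansion to each. For $t>0$ let $S_t=\{i\in S:\omega_i\ge t\}$. Each $v\in N(S_t)$ lies in $N(S)$ and has $M_v\ge t$. Also $|S_t|\le\alpha n$. So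
$$\sum_{v\in N(S)}M_v=\int_0^\infty|\{v\in N(S):M_v\ge t\}|\,dt\ \ge\ \int_0^\infty|N(S_t)|\,dt\ \ge\ \delta c\int_0^\infty|S_t|\,dt=\delta c\,W(S).\qquad\square$$

**Lemma 2.** Let $x\in[0,1]^L$ and $p_v\in P_v$ for each $v\in R$. Put $\xi_v=\|x|_{N(v)}-p_v\|_1$, $\Xi=\sum_{v\in R}\xi_v$ and $\omega_i=|x_i-e_i|$. Then for every $v\in R$
$$\sum_{i\in N(v)}\omega_i\ \ge\ d_0M_v-(d_0+1)\xi_v .$$
Consequently, for every $S\subseteq L$ with $|S|\le\alpha n$,
$$W(N(N(S)))\ \ge\ \Delta\,W(S)-\frac{d_0+1}{c}\,\Xi. \tag{1}$$

*Proof.* **Step 1: the distance of the inner code survives taking convex hulls.** Write $p_v=\sum_m\pi_mw_m$ as a convex combination of words $w_m\in C_v$, and let $q_i=|p_{v,i}-e_i|$ for $i\in N(v)$. If $e_i=0$, all differences $w_{m,i}-e_i$ are $\ge0$; if $e_i=1$, all are $\le0$. So there is no cancellation and $q_i=\sum_m\pi_m|w_{m,i}-e_i|$. Let $\pi$ be the total weight $\pi_m$ over those $m$ with $w_m\ne e|_{N(v)}$. Only these $m$ contribute, each at most $\pi_m$, so $q_i\le\pi$ for every $i$. On the other hand, by Facts A and B each of these $w_m$ differs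 from $e|_{N(v)}$ in at least $d_0$ places. Hence
$$\sum_{i\in N(v)}q_i\ \ge\ d_0\pi\ \ge\ d_0\max_iq_i .$$
(For instance, with $C_v$ even, $e|_{N(v)}=110$ and $p_v=\frac12(110)+\frac12(101)$, we get $q=(0,\frac12,\frac12)$ and $1\ge2\cdot\frac12$.)

**Step 2: pass from $p_v$ to $x$.** We have $|\omega_i-q_i|\le|x_i-p_{v,i}|$, so $\sum_i\omega_i\ge\sum_iq_i-\xi_v$ and $\max_iq_i\ge M_v-\xi_v$. Therefore
$$\sum_{i\in N(v)}\omega_i\ \ge\ d_0\max_iq_i-\xi_v\ \ge\ d_0(M_v-\xi_v)-\xi_v .$$

**Step 3: sum over $N(S)$.** Each $i\in N(N(S))$ lies in at most $c$ of the sets $N(v)$. With Step 2 and Lemma 1,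
$$c\,W(N(N(S)))\ \ge\sum_{v\in N(S)}\ \sum_{i\in N(v)}\omega_i\ \ge\ d_0\sum_{v\in N(S)}M_v-(d_0+1)\Xi\ \ge\ d_0\delta c\,W(S)-(d_0+1)\Xi .$$
Divide by $c$. $\square$

**Lemma 3.** If $|E|\le\alpha n$ and $U=\emptyset$, then $E=\emptyset$.

*Proof.* Since $U=\emptyset$, we may take $p_v=0\in C_v$ for all $v$. With $x=0$ this gives $\Xi=0$ and $\omega=e$. Now (1) with $S=E$ gives $|E|\ge W(N(N(E)))\ge\Delta|E|$, and $\Delta>1$. $\square$

*What Lemma 2 gives in the ideal case.* Suppose $x\in[0,1]^L$ satisfies $x|_{N(v)}\in P_v$ for *all* $v$, and $S=\mathrm{supp}(x)\cup E$ has at most $\alpha n$ elements. Then $\Xi=0$, the weights $\omega=|x-e|$ vanish outside $S$, and (1) reads $W(S)\ge\Delta W(S)$. So $\omega=0$ and $x=e$. In other words, among vectors of small support the convex constraints determine $e$, for every $\Delta>1$. Two things stand between this and a fast decoder. We do not know a small set $B$ that contains $E$; and even with such a $B$ in hand we would have to solve a convex program exactly, in time linear in $|B|$. The next two sections weaken both requirements: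 a computable $B$ containing almost all of $E$, and an approximate solution found in a constant number of iterations. Inequality (1) was stated with the error term $\Xi$ so as to tolerate both.

## 6. Few errors lie far from the unsatisfied checks

Starting from $U$ we can grow neighborhoods. The following lemma says that a constant number of growth steps captures all but a small fraction of $E$.

**Lemma 4.** Let $B_0=N(U)$, $B_{i+1}=N(N(B_i))$ and $F_i=E\setminus B_i$. If $|E|\le\alpha n$, then $|F_i|\le\Delta^{-i}|E|$ for all $i\ge0$.

*Proof.* The case $i=0$ is clear. We show $|F_i|\le\Delta^{-1}|F_{i-1}|$ for $i\ge1$. Note that $B_0\subseteq B_1\subseteq\cdots$.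

**Step 1: every check in $N(F_i)$ sees at least $d_0$ errors.** Let $v\in N(F_i)$. Since $F_i$ is disjoint from $B_i\supseteq B_0=N(U)$, we have $v\notin U$, that is, $0\in C_v$. Also $e|_{N(v)}\in C_v$, and $e|_{N(v)}\ne0$ because $v\in N(E)$. By Fact B, $|N(v)\cap E|\ge d_0$.

**Step 2: all these errors lie in $F_{i-1}$.** If some $j\in N(v)$ were in $B_{i-1}$, then $v\in N(B_{i-1})$ and $N(v)\subseteq N(N(B_{i-1}))=B_i$. But $v$ has a neighbor in $F_i$, which is disjoint from $B_i$. So $N(v)\cap B_{i-1}=\emptyset$, and $N(v)\cap E\subseteq F_{i-1}$.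

**Step 3: count edges between $F_{i-1}$ and $N(F_i)$.** There are at most $c|F_{i-1}|$ of them and, by Steps 1 and 2, at least $d_0|N(F_i)|$. As $|F_i|\le\alpha n$, expansion gives
$$c|F_{i-1}|\ \ge\ d_0|N(F_i)|\ \ge\ d_0\delta c|F_i|=\Delta c|F_i|.\qquad\square$$

## 7. A constant number of Frank–Wolfe steps

We want to make $\sum_v\|x|_{N(v)}-p_v\|_1$ small over $x\in[0,1]^B$ and $p_v\in P_v$. The absolute value is not differentiable, so we smooth it. For $0<\mu\le1$ let
$$h_\mu(s)=\begin{cases}s^2/(2\mu)&|s|\le\mu,\\ |s|-\mu/2&|s|>\mu.\end{cases}$$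
Its derivative is $h_\mu'(s)=\max(-1,\min(1,s/\mu))$, which is continuous, nondecreasing and $\frac1\mu$-Lipschitz. So $h_\mu$ is $C^1$ and convex. Moreover
$$|s|-\tfrac\mu2\ \le\ h_\mu(s)\ \le\ |s|. \tag{2}$$
For $|s|>\mu$ this is clear. For $|s|\le\mu$ the right inequality holds since $s^2/(2\mu)\le|s|/2$, and the left one is $(|s|-\mu)^2\ge0$ divided by $2\mu$.

**Lemma 5.** Let $1/\mu\in\mathbb Z_{>0}$, let $\lambda=0$ or $1/\lambda\in\mathbb Z_{>0}$, and let $T\ge1$ be a fixed integer. For $B\subseteq L$ and $V\subseteq R$ let $D=[0,1]^B\times\prod_{v\in V}P_v$, and on $D$, with the convention $x_i:=0$ for $i\notin B$, let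
$$\Psi(x,p)=\lambda\sum_{i\in B}x_i+\sum_{v\in V}\sum_{i\in N(v)}h_\mu(x_i-p_{v,i}).$$
In $O(|B|+|V|)$ steps, with a constant depending on $c,d,\mu,\lambda,T$, one can compute $u\in D$ with
$$\Psi(u)\le\Psi(u^*)+\frac{8d|V|}{\mu(T+2)}\qquad\text{for every }u^*\in D.$$

*Proof.* The function $\Psi$ is convex, being a sum of a linear function and of convex functions composed with affine ones. Start at any $u_0\in D$ with $x=0$ and $p_v\in C_v$. For $0\le t<T$ put
$$u_{t+1}=u_t+\theta_t(s_t-u_t),\qquad\theta_t=\frac2{t+2},$$
where $s_t$ minimizes the linear function $s\mapsto\langle\nabla\Psi(u_t),s\rangle$ over $s\in D$. Since $D$ is convex and $0<\theta_t\le1$, all $u_t$ lie in $D$. The output is $u_T$.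

**Step 1: the loss in one step.** Because $h_\mu'$ is $\frac1\mu$-Lipschitz, integrating it gives $h_\mu(a+\tau)\le h_\mu(a)+\tau h_\mu'(a)+\frac{\tau^2}{2\mu}$. Each argument $x_i-p_{v,i}$ lies in $[-1,1]$ on $D$, so in step $t$ it changes by some $\tau$ with $|\tau|\le2\theta_t$, and $\frac{\tau^2}{2\mu}\le\frac{2\theta_t^2}\mu$. There are $d|V|$ arguments, and the $\lambda$-part is linear. Hence
$$\Psi(u_{t+1})\le\Psi(u_t)+\theta_t\langle\nabla\Psi(u_t),s_t-u_t\rangle+\Gamma\theta_t^2,\qquad\Gamma=\frac{2d|V|}\mu .$$

**Step 2: compare with $u^*$.** By the choice of $s_t$ and by convexity,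
$$\langle\nabla\Psi(u_t),s_t-u_t\rangle\le\langle\nabla\Psi(u_t),u^*-u_t\rangle\le\Psi(u^*)-\Psi(u_t).$$
So $g_t:=\Psi(u_t)-\Psi(u^*)$ satisfies $g_{t+1}\le(1-\theta_t)g_t+\Gamma\theta_t^2$.

**Step 3: solve the recursion.** We claim $g_t\le\frac{4\Gamma}{t+2}$ for $t\ge1$. Since $\theta_0=1$, $g_1\le\Gamma\le\frac{4\Gamma}3$. If the claim holds for some $t\ge1$, then
$$g_{t+1}\le\frac t{t+2}\cdot\frac{4\Gamma}{t+2}+\frac{4\Gamma}{(t+2)^2}=\frac{4\Gamma(t+1)}{(t+2)^2}\le\frac{4\Gamma}{t+3},$$
because $(t+1)(t+3)\le(t+2)^2$. For $t=T$ this is $g_T\le\frac{4\Gamma}{T+2}=\frac{8d|V|}{\mu(T+2)}$.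

**Step 4: each iteration costs $O(|B|+|V|)$, in exact arithmetic.** The partial derivative of $\Psi$ in $x_i$, $i\in B$, is $\lambda+\sum_{v\in V\cap N(i)}h_\mu'(x_i-p_{v,i})$, and in $p_{v,i}$ it is $-h_\mu'(x_i-p_{v,i})$. All degrees are constant, so the gradient is computed in $O(|B|+|V|)$ operations. The domain $D$ is a product, so $s_t$ is found factor by factor: $s_{t,i}=1$ if the derivative in $x_i$ is negative and $0$ otherwise; and for each $v\in V$ a linear function on $\mathrm{conv}(C_v)$ is minimized at an element of $C_v$, which we find by searching at most $2^d$ words. So every $s_t$ is a $0/1$ vector. From $u_{t+1}=\frac t{t+2}u_t+\frac2{t+2}s_t$ we get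
$$(t+1)(t+2)\,u_{t+1}=t(t+1)\,u_t+2(t+1)\,s_t .$$
Hence $t(t+1)u_t$ is an integer vector for all $t\ge1$. As $1/\mu$ is an integer and $\lambda$ is rational, all numbers that occur are rationals with numerator and denominator bounded by a constant. There are $T=O(1)$ iterations. $\square$

## 8. A round that halves the number of errors

Here we prove Theorem 1. Put
$$\varepsilon_0=\frac{c\kappa}{4(d_0+1)},\qquad \mu=1\Big/\Big\lceil\frac{3cdK_1}{2\varepsilon_0}+1\Big\rceil,\qquad T=\Big\lceil\frac{24cdK_1}{\mu\varepsilon_0}\Big\rceil .$$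
These depend only on $c,d,\delta,d_0$. They are chosen so that three error terms are each at most $\varepsilon_0/3$:
$$c\Delta^{-r}\le\frac{\varepsilon_0}3,\qquad \frac{8cdK_1}{\mu(T+2)}\le\frac{\varepsilon_0}3,\qquad \frac{\mu cdK_1}2\le\frac{\varepsilon_0}3. \tag{3}$$
The first holds because $\Delta^r\ge12(d_0+1)/\kappa$; the second because $T\ge24cdK_1/(\mu\varepsilon_0)$; the third because $\mu\le\frac{2\varepsilon_0}{3cdK_1}$. To see the sizes: for $d_0=2$ and $\delta=\frac34$ we have $12(d_0+1)/\kappa=72$, and $1.5^{10}<72\le1.5^{11}$, so $r=11$.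

**Algorithm.** Compute $U$. While $U\ne\emptyset$, do one *round*:

1. Compute $B=B_r$, from $B_0=N(U)$ and $B_{i+1}=N(N(B_i))$, and $V=N(B)$.
2. Run Lemma 5 with $\lambda=0$ on $(B,V)$ to get $(x,p)$.
3. Flip $z_i$ for all $i\in B$ with $x_i>\frac12$, and update $U$.

When $U=\emptyset$, output $z$.

**Claim.** If $1\le|E|\le\gamma_0n$ at the start of a round, then the error set $E'$ after the round satisfies $|E'|\le\frac12|E|$.

*Proof.* By Lemma 3, $U\ne\emptyset$, so a round does take place. Set $x_i=0$ for $i\notin B$.

**Step 1: the region is small.** We have $|U|\le c|E|$, $|B_0|\le d|U|$ and $|B_{i+1}|\le cd|B_i|$. Hence $|B|\le(cd)^{r+1}|E|=K_1|E|$ and $|V|\le cK_1|E|$, and $|B\cup E|\le(1+K_1)\gamma_0n=\alpha n$.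

**Step 2: outside $V$ nothing needs to be done.** Every $v\in U$ has $N(v)\subseteq B_0\subseteq B$, so $U\subseteq V$. For $v\notin V$ put $p_v=0$. This lies in $C_v$ since $v\notin U$, and $x|_{N(v)}=0$ since $N(v)\cap B=\emptyset$. So $\xi_v=0$ for $v\notin V$, in the notation of Lemma 2.

**Step 3: the true error vector, cut off at $B$, is a good competitor.** Let $u^*$ consist of $x^*=1_{E\cap B}$ and $p_v^*=e|_{N(v)}\in C_v$ for $v\in V$. Then $x^*$ and $e$ differ exactly on $E\setminus B=F_r$. By (2), Lemma 4 and (3),
$$\Psi(u^*)\le\sum_{v\in V}|N(v)\cap F_r|\le c|F_r|\le c\Delta^{-r}|E|\le\frac{\varepsilon_0}3|E|.$$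

**Step 4: bound $\Xi$ for the computed point.** The sum $\Xi=\sum_{v\in V}\xi_v$ has $d|V|\le cdK_1|E|$ terms $|x_i-p_{v,i}|$. By (2), Lemma 5, Step 3 and (3),
$$\Xi\le\Psi(x,p)+\frac{\mu d|V|}2\le\frac{\varepsilon_0}3|E|+\frac{8cdK_1}{\mu(T+2)}|E|+\frac{\mu cdK_1}2|E|\le\varepsilon_0|E|.$$

**Step 5: conclude that $x$ is close to $e$.** Apply (1) with $S=B\cup E$, where $|S|\le\alpha n$. The weights $\omega=|x-e|$ vanish outside $S$, and $S\subseteq N(N(S))$, so $W(N(N(S)))=W(S)=W(L)$. Thus $W(L)\ge\Delta W(L)-\frac{d_0+1}c\Xi$, that is,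
$$\kappa\,W(L)\le\frac{d_0+1}c\,\Xi,\qquad\text{so}\qquad W(L)\le\frac{(d_0+1)\varepsilon_0}{c\kappa}|E|=\frac{|E|}4 .$$

**Step 6: round.** After the flips, bit $i$ is wrong exactly if rounding $x_i$ (to $1$ if $x_i>\frac12$, else to $0$) gives a value different from $e_i$. Then $\omega_i=|x_i-e_i|\ge\frac12$. So $|E'|\le2W(L)\le\frac12|E|$. $\square$

*Proof of Theorem 1.* **Correctness.** Let $E^{(j)}$ be the error set after $j$ rounds, with $|E^{(0)}|\le\gamma_0n$. As long as the loop runs, the Claim applies again and again and gives $|E^{(j)}|\le2^{-j}\gamma_0n$. If $E=\emptyset$ then $U=\emptyset$, and if $U=\emptyset$ then $E=\emptyset$ by Lemma 3. So the loop stops exactly when $E^{(j)}=\emptyset$, which happens after finitely many rounds because $|E^{(j)}|$ is an integer. At that moment $z=y$.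

**Running time.** Before the loop we prepare adjacency lists for both sides, list the at most $2^d$ words of $C_0$, and test all $|R|=cn/d$ checks to obtain $U$, stored as a list with a position for each member so that insertion and deletion take $O(1)$ steps. This is $O(n)$. In a round, $B$ and $V$ are found by breadth-first search from $U$, with mark arrays that are allocated once and cleaned after the round by going through the lists of marked vertices. This and Lemma 5 cost $O(|B|+|V|)$. Bits are flipped only in $B$, so only checks in $N(B)=V\supseteq U$ can change status, and $U$ is updated by rescanning $V$. Since $|B|\le(cd)^rd|U|$ and $|V|\le c|B|$, the whole round costs $O(|U|)=O(|E^{(j)}|)$. The total is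
$$O(n)+\sum_{j\ge0}O(2^{-j}\gamma_0n)=O(n),$$
with constants depending only on $c,d,\delta,d_0$, as $\gamma_0\le1$. No code-specific precomputation is used. $\blacksquare$

*Remark (nonlinear inner codes).* Linearity of $C_0$ was never used; only Facts A and B were. They hold for arbitrary nonempty inner codes, possibly nonlinear and varying with $v$, each of minimum distance at least $d_0$. So Theorem 1, and by the next section Theorem 2, hold for these as well. (For $d=1$ each such inner code is a single word, and $y$ can be read off.)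

## 9. Reaching every $\gamma<\gamma^*$ with one global convex program

Here we prove Theorem 2. It suffices to give a linear-time *Phase 1* that turns a word with $|E|\le\gamma n$ into a word at distance at most $\gamma_0n$ from $y$; then Theorem 1 finishes. In Phase 1 there are too many errors for a small region $B$, so we run the convex program on the whole graph. Without further pressure, a far-away codeword would be just as good a solution as $e$, so we add the penalty $\lambda\sum x_i$, which prefers small $x$.

**Phase 1.** Run Lemma 5 with $B=L$, $V=R$ and constants $\lambda>0$, $\mu$, $T$ chosen below. Flip all $z_i$ with $x_i>\frac12$. This takes $O(n)$ steps.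

*Analysis.* **Step 1: what the penalty buys.** Here $d|V|=d|R|=cn$. The competitor $u^*=(e,(e|_{N(v)})_v)$ has $\Psi(u^*)=\lambda|E|$. By Lemma 5 and (2), the computed point satisfies
$$\lambda\sum_ix_i+\Xi\le\lambda|E|+\nu n,\qquad\nu:=\frac{8c}{\mu(T+2)}+\frac{\mu c}2 .$$
With $\omega=|x-e|$ we have $\sum_ix_i-|E|=\sum_{i\notin E}x_i-\sum_{i\in E}(1-x_i)=W(L\setminus E)-W(E)$. So $\lambda W(L\setminus E)+\Xi\le\lambda W(E)+\nu n$. Dropping one or the other nonnegative term on the left,
$$\Xi\le\lambda W(E)+\nu n,\qquad W(L)\le2W(E)+\frac\nu\lambda n. \tag{4}$$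
So the total weight is essentially at most twice the weight on $E$. If expansion makes it strictly more than twice $W(E)$, then $W(E)$ must be small. This is where the condition $\Delta^k>2$ comes from: one application of (1) gains a factor $\Delta$, and we need $k$ of them.

**Step 2: grow $E$ and check that the sets stay small enough.** Let $S_0=E$ and $S_{j+1}=N(N(S_j))$. Each of the at most $c|S_j|$ checks in $N(S_j)$ has a neighbor in $S_j$ and at most $d-1$ other neighbors, so $|S_{j+1}|\le|S_j|+c(d-1)|S_j|=b|S_j|$ and $|S_j|\le b^j\gamma n$. Suppose $k\ge2$. By minimality of $k$, $\Delta\le\Delta^{k-1}\le2$, and $b\ge2$, so $\Delta\le b$. Hence for $j\le k-2$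
$$|S_j|\le b^{k-2}\gamma^*n=\frac{\alpha\Delta^k}{2b}n=\frac{\alpha\Delta}b\cdot\frac{\Delta^{k-1}}2\,n\le\frac{\alpha\Delta}bn\le\alpha n .$$
So (1) applies to $S_0,\dots,S_{k-2}$.

**Step 3: the first $k-1$ gains.** Put $\rho=\frac{d_0+1}c\Xi$. By (1), $W(S_{j+1})\ge\Delta W(S_j)-\rho$ for $j\le k-2$. Iterating,
$$W(S_{k-1})\ge\Delta^{k-1}W(E)-(1+\Delta+\dots+\Delta^{k-2})\rho\ge\Delta^{k-1}W(E)-(k-1)\Delta^{k-1}\rho .$$
For $k=1$ this is the trivial statement $W(E)\ge W(E)$.

**Step 4: the last gain, after truncation.** The set $S_{k-1}$ may be larger than $\alpha n$. Let $a=\lfloor\alpha n\rfloor$. If $|S_{k-1}|\le a$, let $S'=S_{k-1}$; otherwise let $S'$ be the $a$ elements of $S_{k-1}$ with the largest $\omega$-values, whose average is at least that of $S_{k-1}$. As $|S_{k-1}|\le b^{k-1}\gamma n$, in both cases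
$$|S'|\le\alpha n,\qquad W(S')\ge\varphi\,W(S_{k-1}),\qquad\varphi=\min\Big\{1,\frac a{b^{k-1}\gamma n}\Big\}.$$
Applying (1) to $S'$, then Step 3 and $\varphi\le1\le\Delta^k$,
$$W(L)\ge\Delta W(S')-\rho\ge\varphi\Delta^kW(E)-(k-1)\Delta^k\rho-\rho\ge\varphi\Delta^kW(E)-k\Delta^k\rho. \tag{5}$$

**Step 5: the factor exceeds $2$.** Define $\sigma$ by $2+2\sigma=\min\{\Delta^k,\,1+\gamma^*/\gamma\}$. Both entries exceed $2$, so $\sigma>0$. By the definition of $\gamma^*$,
$$\frac a{b^{k-1}\gamma n}\,\Delta^k=\frac{2\gamma^*}\gamma\cdot\frac{\lfloor\alpha n\rfloor}{\alpha n},$$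
and $2\gamma^*/\gamma>1+\gamma^*/\gamma$. So there is $n_0$ such that $\varphi\Delta^k\ge2+2\sigma$ for all $n\ge n_0$.

**Step 6: choose the constants.** Let $A=k\Delta^k\frac{d_0+1}c$, so that $k\Delta^k\rho=A\,\Xi$. From (5) and (4), for $n\ge n_0$,
$$(2+2\sigma)W(E)\le W(L)+A\,\Xi\le2W(E)+\frac\nu\lambda n+A\lambda W(E)+A\nu n,$$
that is,
$$(2\sigma-A\lambda)\,W(E)\le\nu n\Big(\frac1\lambda+A\Big).$$
Choose $\lambda$ with $1/\lambda\in\mathbb Z_{>0}$ and $A\lambda\le\sigma$; this choice does not involve $\mu$ or $T$. Then $W(E)\le\frac{\nu n}\sigma(\frac1\lambda+A)$, and by (4)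
$$W(L)\le\nu n\Big(\frac2\sigma\Big(\frac1\lambda+A\Big)+\frac1\lambda\Big).$$
Now choose the integer $1/\mu$ and then $T$ so large that $\nu\big(\frac2\sigma(\frac1\lambda+A)+\frac1\lambda\big)\le\gamma_0/2$. As in Step 6 of the Claim in Section 8, after rounding at most $2W(L)\le\gamma_0n$ errors remain. If $\delta d_0>2$, then $k=1$ and $\gamma^*=\delta d_0\alpha/2$, which is the last sentence of Theorem 2. $\blacksquare$

*The radius for $\delta d_0>2$.* Let $X\ne\emptyset$ be the support of a codeword. Each check in $N(X)$ sees a nonzero inner codeword, so $c|X|\ge d_0|N(X)|$. If $|X|\le\alpha n$, this is at least $\Delta c|X|$, a contradiction. So $|X|>\alpha n$. Taking $S\subseteq X$ with $|S|=\lfloor\alpha n\rfloor$ we get $c|X|\ge d_0|N(S)|\ge\delta d_0c\lfloor\alpha n\rfloor$. Thus $\delta d_0\lfloor\alpha n\rfloor$ is a lower bound for the distance (the designed distance), and Theorem 2 decodes any fraction below half of the designed relative distance $\delta d_0\alpha$.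

## 10. Planting a codeword of weight $d_0$ in an expander with $\delta=1/d_0$

Here we prove Theorem 3. Let $c=8$. The plan is to take a very good random expander and to add to it a set $A$ of $d_0$ bits that all have the same eight checks. Such a set has $|N(A)|=c=\frac1{d_0}\cdot c|A|$, exactly the expansion we allow, and it can carry a codeword.

**Step 1: a base graph.** *There is $\alpha_H\in(0,1)$, depending on $d$, such that for every $n'$ divisible by $d$ there is an $(8,d,\alpha_H,\frac34)$-bipartite expander $H$ with $n'$ left vertices.*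

Take $8$ independent uniformly random partitions of $[n']$ into blocks of size $d$. The right vertices are all the blocks, $R_j$ being the blocks of the $j$-th partition (labeled $1,\dots,n'/d$), and each block is joined to its elements. This graph is simple and $(8,d)$-regular.

Fix $S\subseteq[n']$ with $|S|=s\ge1$ and a set $Z=\bigcup_jZ_j$ of right vertices with $Z_j\subseteq R_j$ and $|Z|=6s=\frac34cs$. Then $N(S)\subseteq Z$ means that for each $j$ the set $S$ lies in the union of the blocks $Z_j$, which is a uniformly random set of size $d|Z_j|$. By independence, then by $\binom ms/\binom Ns\le(m/N)^s$ for $m\le N$, then by the inequality of arithmetic and geometric means,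
$$\Pr[N(S)\subseteq Z]=\prod_{j=1}^8\frac{\binom{d|Z_j|}s}{\binom{n'}s}\le\prod_{j=1}^8\Big(\frac{d|Z_j|}{n'}\Big)^s\le\Big(\frac{6ds}{8n'}\Big)^{8s}=\Big(\frac{3ds}{4n'}\Big)^{8s}.$$
Let $s\le\alpha_Hn'$, where $\alpha_H$ is small enough that $6s\le8n'/d=|R(H)|$. If $|N(S)|\le6s$, then $N(S)$ lies in some $Z$ of size exactly $6s$. There are at most $(en'/s)^s$ sets $S$ and at most $\big(\frac{8en'}{6ds}\big)^{6s}=\big(\frac{4en'}{3ds}\big)^{6s}$ sets $Z$. So the probability that some $S$ of size $s$ has $|N(S)|\le6s$ is at most
$$\Big(\frac{en'}s\Big)^s\Big(\frac{4en'}{3ds}\Big)^{6s}\Big(\frac{3ds}{4n'}\Big)^{8s}=\Big[e^7\,\frac{n'}s\Big(\frac{3ds}{4n'}\Big)^2\Big]^s=\Big[C_d\,\frac s{n'}\Big]^s,\qquad C_d=e^7\Big(\frac{3d}4\Big)^2.$$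
Choose $\alpha_H$ with also $C_d\alpha_H\le\frac14$. The sum over $1\le s\le\alpha_Hn'$ is at most $\sum_{s\ge1}4^{-s}=\frac13<1$. So some outcome $H$ has $|N(S)|>6|S|=\frac34\cdot8|S|$ for all nonempty $S$ with $|S|\le\alpha_Hn'$.

**Step 2: attach the planted bits.** Let $n=n'+d$ with $n'$ large and divisible by $d$; this covers all large $n$ divisible by $d$. Add to $H$ a set $A$ of $d_0$ left vertices, a set $A'$ of $d-d_0$ left vertices and a set $Q$ of $8$ right vertices, with all edges between $A\cup A'$ and $Q$. The result is $(8,d)$-regular, but when $A'\neq\emptyset$ the bits of $A'$ share the checks of $A$ and spoil the expansion, so we move them away.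

Choose greedily $8(d-d_0)$ right vertices of $H$, called *marked*, such that no left vertex of $H$ is adjacent to two of them. This is possible for large $n'$: each chosen vertex excludes itself and at most $d(c-1)=7d$ others. Assign the marked vertices bijectively to the pairs $(u,\mathsf q)\in A'\times Q$. For the marked vertex $\mathsf r$ assigned to $(u,\mathsf q)$ pick some $\ell\in N_H(\mathsf r)$. These $\ell$ are pairwise distinct, since each left vertex of $H$ has at most one marked neighbor. Replace the edges $u\mathsf q$ and $\ell\mathsf r$ by $u\mathsf r$ and $\ell\mathsf q$. Call the result $G$.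

Each of $u,\mathsf q,\ell,\mathsf r$ loses and gains one edge per replacement in which it takes part, and no edge is created twice: the pairs $(u,\mathsf r)$ are distinct because the $\mathsf r$ are, and the pairs $(\ell,\mathsf q)$ are distinct because the $\ell$ are. So $G$ is simple and $(8,d)$-regular with $n$ left vertices. In $G$, every vertex of $A$ has neighborhood exactly $Q$. Every $u\in A'$ has as neighbors exactly its $8$ marked vertices. Every $\mathsf q\in Q$ has as neighbors the set $A$ and $d-d_0$ vertices of $L(H)$.

**Step 3: expansion of $G$.** Let $\alpha=\alpha_H/2$. For $n'\ge d$ we have $n\le2n'$. Let $S\subseteq L(G)$ with $|S|\le\alpha n\le\alpha_Hn'$, and write $S=S_A\cup S_{A'}\cup S_H$ with $S_A\subseteq A$, $S_{A'}\subseteq A'$ and $S_H\subseteq L(H)$. Let $R_H=R(H)$.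

* By Step 1, $|N_H(S_H)|\ge6|S_H|$. Each vertex of $S_H$ lost at most one edge into $R_H$, so $|N_G(S_H)\cap R_H|\ge5|S_H|$.
* $N_G(S_{A'})$ consists of $8|S_{A'}|$ distinct marked vertices. Each vertex of $S_H$ is adjacent in $G$ to at most one marked vertex, so at least $8|S_{A'}|-|S_H|$ of these lie outside $N_G(S_H)$.

Adding the two, and using $d_0\ge2$,
$$|N_G(S)\cap R_H|\ge4|S_H|+8|S_{A'}|\ge\frac8{d_0}\big(|S_H|+|S_{A'}|\big).$$
If $S_A\ne\emptyset$, then $N_G(S)\supseteq Q$, and $Q$ contributes $8\ge\frac8{d_0}|S_A|$ further vertices, since $|S_A|\le d_0$. So $|N_G(S)|\ge\frac8{d_0}|S|$, and $G$ is an $(8,d,\alpha,\frac1{d_0})$-bipartite expander.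

**Step 4: the codeword.** Let $d(C_0)=d_0$ and let $w\in C_0$ have weight $d_0$. For $\mathsf q\in Q$ order $N(\mathsf q)$ so that $A$ occupies the positions in $\mathrm{supp}(w)$. Then $1_A|_{N(\mathsf q)}=w\in C_0$. Every other check has no neighbor in $A$, so $1_A$ restricts to $0\in C_0$ there. Hence $1_A\in T(G,C_0)$, and it has weight $d_0$.

**Step 5: no decoder.** A code $C_0$ with $d(C_0)=d_0$ exists, for example the span of one word of weight $d_0$. The codewords $0$ and $1_A$ are at distance $d_0=O(1)$. A word supported on $\lceil d_0/2\rceil$ elements of $A$ is within $\lceil d_0/2\rceil$ of both. For any fixed $\gamma>0$ and all large $n$ we have $\lceil d_0/2\rceil\le\gamma n$, and on this word an algorithm would have to output both $0$ and $1_A$. So no algorithm corrects $\gamma n$ errors, however much time it is given. Finally, an $(8,d,\alpha,\frac1{d_0})$-expander is also an $(8,d,\alpha,\delta)$-expander for every $0<\delta\le\frac1{d_0}$, so the conclusion of the conjecture fails for every such $\delta$. $\blacksquare$
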